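\title{Making a vertex pointed can decrease the number of pseudo-triangulations}

\begin{abstract}
For a planar point set $A$ in general position and a set $W$ of interior points of $A$, consider the pseudo-triangulations of $A$ whose pointed interior vertices are exactly the points of $W$. It has been conjectured that their number does not decrease when a point is added to $W$. We disprove this already for $W=\{p\}$: there is a set of $212$ points with triangular convex hull and an interior point $p$ such that the pseudo-triangulations pointed only at $p$ are fewer than the triangulations. The example belongs to a three-parameter family for which both numbers are computed exactly. Over this family the ratio of the two numbers has infimum $\frac12$, which is not attained.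
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a finite set of points in the plane in \emph{general position}, that is, with no three points collinear. A \emph{pseudo-triangle} is a simple polygon with exactly three convex vertices, meaning vertices with interior angle less than $\pi$. A \emph{pseudo-triangulation} of $A$ is a partition of $\operatorname{conv}(A)$ into pseudo-triangles, its \emph{faces}, whose vertex set is exactly $A$. A vertex of a pseudo-triangulation is \emph{pointed} if one of the angles between consecutive edges at it is greater than $\pi$. The vertices of $\operatorname{conv}(A)$ are always pointed, because of the angle outside the hull. By general position no angle equals $\pi$, so every angle is either convex or reflex.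

Let $A_I$ be the set of \emph{interior points} of $A$, the points that are not vertices of $\operatorname{conv}(A)$. For $W\subseteq A_I$ let $\mathcal{PT}_W(A)$ be the set of pseudo-triangulations of $A$ in which the points of $W$ are pointed and the points of $A_I\setminus W$ are not. If $W=\emptyset$, no face has a reflex vertex, so $\mathcal{PT}_\emptyset(A)$ is the set of triangulations of $A$. At the other end, $\mathcal{PT}_{A_I}(A)$ is the set of pointed pseudo-triangulations. The set $W$ measures the distance from a triangulation in edges. Indeed, suppose that the hull has $h$ vertices and that a member of $\mathcal{PT}_W(A)$ has $e$ edges and $f$ faces. Of its $2e$ angles, $3f$ are convex and $h+|W|$ are reflex, one at each pointed vertex, and $f=e-|A|+1$ by Euler's formula. Hence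
\begin{equation}\label{eq:edges}
e=3|A|-3-h-|W| ,
\end{equation}
and each pointed interior vertex costs exactly one edge.

How does $|\mathcal{PT}_W(A)|$ change when one point changes its status? It is known that for every $W\subseteq A_I$ and every $p\in W$,
\begin{equation}\label{eq:three}
3\,|\mathcal{PT}_{W\setminus\{p\}}(A)|\ \ge\ |\mathcal{PT}_W(A)| ,
\end{equation}
so making $p$ pointed multiplies the count by at most $3$. The following lower bound is posed as a conjecture by Aichholzer, Orden, Santos and Speckmann \cite{AOSS}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every point set $A$ in general position in the plane, every $W\subseteq A_I$ and every $p\in W$,}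
\begin{equation}\label{eq:conj}
|\mathcal{PT}_W(A)|\ \ge\ |\mathcal{PT}_{W\setminus\{p\}}(A)| .
\end{equation}

Small cases make this plausible: for $W=\{p\}$, the three examples with four and five points in Section~\ref{sec:essential} give the ratios $3$, $\frac83$ and $\frac52$ between the left and the right side. We show that the conjecture is nevertheless false, already for $W=\{p\}$.

Let $\mathrm{Cat}_i=\frac1{i+1}\binom{2i}{i}$ be the Catalan numbers and $C(\xi)=\sum_{i\ge0}\mathrm{Cat}_i\,\xi^i$ their generating function, so that $C=1+\xi C^2$. For integers $t,s\ge1$ put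
\begin{equation}\label{eq:N}
N(t,s)=[\xi^{s-1}]\,C(\xi)^t=\frac{t}{2s-2+t}\binom{2s-2+t}{s-1},
\end{equation}
where the closed form is \cite[(5.70)]{GKP}, and
\[
T(t,s)=\sum_{\tau=1}^{t}N(\tau,s),\qquad q(t,s)=\frac{N(t,s)}{T(t,s)} .
\]

\begin{theorem}\label{thm:count}
For all $l,m,n\ge1$ there is a set $A=A(l,m,n)$ of $l+m+n+1$ points in general position, with triangular convex hull, and an interior point $p\in A$ such that
\[
|\mathcal{PT}_\emptyset(A)|=T(l,m)\,T(m,n)\,T(n,l),\qquad
\frac{|\mathcal{PT}_{\{p\}}(A)|}{|\mathcal{PT}_\emptyset(A)|}=q(l,m)+q(m,n)+q(n,l).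
\]
\end{theorem}

\begin{theorem}\label{thm:counter}
For the set $A=A(2,190,19)$, which has $212$ points, $|\mathcal{PT}_{\{p\}}(A)|<|\mathcal{PT}_\emptyset(A)|$. Thus \eqref{eq:conj} fails for $W=\{p\}$.
\end{theorem}

\begin{theorem}\label{thm:inf}
Over the family $A(l,m,n)$, the infimum of $|\mathcal{PT}_{\{p\}}(A)|/|\mathcal{PT}_\emptyset(A)|$ is exactly $\frac12$, and it is not attained. Hence for no $\kappa>\frac12$ does $|\mathcal{PT}_W(A)|\ge\kappa\,|\mathcal{PT}_{W\setminus\{p\}}(A)|$ hold in general. The ratio for $A(1,1,1)$ is $3$, so the constant $3$ in \eqref{eq:three} is sharp.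
\end{theorem}

We do not know whether the infimum over \emph{all} point sets is smaller than $\frac12$.

Section~\ref{sec:essential} rewrites the ratio as an average over triangulations and shows on five points how to lower it. Sections~\ref{sec:pinwheel}--\ref{sec:count} construct $A(l,m,n)$ and prove Theorem~\ref{thm:count}. Section~\ref{sec:estimates} estimates $q$ and proves Theorems~\ref{thm:counter} and~\ref{thm:inf}.

\section{Essential edges}\label{sec:essential}

For points $u,v,w$ let $[u,v,w]=\det(v-u,\,w-u)$. This orientation determinant is positive when $w$ lies to the left of the directed line $uv$ and negative when it lies to the right. It is affine in each argument, unchanged by cyclic permutation, and it changes sign under a transposition. Two segments \emph{cross} if their relative interiors meet. By general position, segments $uv$ and $u'v'$ spanned by $A$ cross exactly when $u,v$ lie on opposite sides of the line $u'v'$ and $u',v'$ lie on opposite sides of the line $uv$. A \emph{diagonal} of a simple polygon is a segment joining two nonconsecutive vertices whose relative interior lies in the open polygon. We use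 these textbook facts.
\begin{itemize}
\item[(F1)] Two diagonals of a simple polygon cross if and only if their four endpoints are distinct and alternate along the boundary.
\item[(F2)] Every simple polygon can be triangulated by diagonals. The triangulations of a simple $k$-gon are the sets of $k-3$ pairwise noncrossing diagonals, and a convex $k$-gon has $\mathrm{Cat}_{k-2}$ of them.
\end{itemize}

In this section $A$ is any set in general position and $p\in A_I$. By \eqref{eq:edges}, a member of $\mathcal{PT}_{\{p\}}(A)$ has one edge fewer than a triangulation, which suggests producing it from a triangulation by deleting an edge at $p$. Call an edge $pv$ of a triangulation \emph{essential} if deleting it creates an angle greater than $\pi$ at $p$, that is, if the angles at $p$ of the two triangles containing $pv$ add up to more than $\pi$.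

\begin{lemma}\label{lem:essential}
$\displaystyle |\mathcal{PT}_{\{p\}}(A)|=\sum_{\mathcal T\in\mathcal{PT}_\emptyset(A)}\#\{\text{essential edges of }\mathcal T\text{ at }p\}$.
\end{lemma}

\begin{proof}
We give a bijection between $\mathcal{PT}_{\{p\}}(A)$ and the pairs consisting of a triangulation $\mathcal T$ and an essential edge of $\mathcal T$ at $p$.

Let $pv$ be essential in $\mathcal T$. Deleting it merges the triangles $puv$ and $pvw$ into a quadrilateral $puvw$ whose angle at $p$ exceeds $\pi$. The other three angles add up to less than $\pi$, so each is convex and the quadrilateral is a pseudo-triangle. All other faces are triangles. The only reflex face angle is therefore the one at $p$, and the result lies in $\mathcal{PT}_{\{p\}}(A)$.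

Conversely, let $R\in\mathcal{PT}_{\{p\}}(A)$. Face angles at hull vertices and at points of $A_I\setminus\{p\}$ are convex, and $p$ has exactly one reflex angle because the angles at $p$ add up to $2\pi$. So all faces are triangles except one, which has three convex vertices and the single reflex vertex $p$: a quadrilateral $puvw$. By (F2) it has a diagonal. This cannot be $uw$, for then the angle at $p$ would be an angle of the triangle $upw$. So $pv$ is a diagonal, and inserting it gives a triangulation in which $pv$ is essential. The two operations are inverse to each other.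
\end{proof}

Thus $|\mathcal{PT}_{\{p\}}(A)|/|\mathcal{PT}_\emptyset(A)|$ is the average number of essential edges at $p$ over all triangulations, and \eqref{eq:conj} for $W=\{p\}$ asserts that this average is at least $1$. The number of essential edges depends strongly on the degree $d$ of $p$, where $d\ge3$ since all angles at $p$ are convex.
\begin{itemize}
\item If $d=3$, all three edges are essential: two of the three angles add up to $2\pi$ minus a convex angle.
\item If $d=4$, exactly two edges are essential: deleting either of two opposite edges creates angles with sum $2\pi$, so exactly one edge of each opposite pair is essential.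
\item If $d\ge5$, at most two edges are essential: two essential edges must border a common angle, since otherwise four different angles would add up to more than $2\pi$, and three edges cannot be pairwise consecutive. There may be no essential edge, as at the center of a regular pentagon joined to all five vertices.
\end{itemize}
In particular the average is at most $3$, which is \eqref{eq:three} for $W=\{p\}$.

\begin{example}\label{ex:small}
A triangle with one interior point $p$ has one triangulation, with $d=3$, so the ratio is $3$. A convex quadrilateral with one interior point $p$ has three triangulations: one for each diagonal, with $d=3$, and the one with $d=4$. The ratio is $(3+3+2)/3=\frac83$.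
\end{example}

To push the average below $1$ we need a set in which most triangulations have no essential edge at $p$, and we need to count its triangulations exactly. The next example contains the mechanism that we use.

\begin{example}\label{ex:five}
Let $p=(0,0)$, $x_1=(2,-1)$, $x_2=(4,-1)$, $y=(-1,4)$, $z=(-3,-3)$. The hull is the triangle $x_2yz$. The five triangles $pyz$, $pzx_1$, $zx_2x_1$, $px_1y$, $x_1x_2y$ have orientation determinants $15,9,4,7,10$ and form a triangulation $\mathcal T_1$. Replacing the last two by $px_1x_2$ and $px_2y$, with determinants $2$ and $15$, gives a triangulation $\mathcal T_2$. There is no other: by \eqref{eq:edges} a triangulation uses $9$ of the $10$ segments, and it must omit one of the crossing segments $px_2$ and $x_1y$. In $\mathcal T_1$ the point $p$ has degree $3$, and $px_1,py,pz$ are essential. In $\mathcal T_2$ the new edge $px_2$ splits the angle from $x_1$ to $y$. Deleting $px_1$ now creates only the angle from $z$ to $x_2$, which is convex since $[p,z,x_2]=15>0$, and deleting $px_2$ restores the convex angle from $x_1$ to $y$. The edges $py$ and $pz$ remain essential. The ratio is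 $(3+2)/2=\frac52$.
\end{example}

In this example the edge $px_1$ belongs to every triangulation, and it stops being essential as soon as $px_2$ is present, while $px_2$ is not essential itself. We amplify this by replacing $x_1,x_2$ by a chain $x_1,\dots,x_l$ visible from $p$ on one side, and by doing the same in all three directions. The ratio becomes a sum of three probabilities, the first being the probability $q(l,m)$ that $px_2$ is absent. The difficulty is that the chains interact. A long second chain $y_1,\dots,y_m$ offers many edges $x_1y_j$, all of which cross $px_2$, and $q(l,m)$ is forced to be small only when $l$ is much larger than $m$ (Lemma~\ref{lem:upper}). Since $l\gg m\gg n\gg l$ is impossible, we sacrifice one of the three terms. What saves the construction is that the sacrificed term stays bounded away from $1$ as soon as its first argument is at least $2$.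

\section{A pinwheel of three chains}\label{sec:pinwheel}

The three chains should leave $p$ in three directions and all be displaced in the same rotational sense, like the extended sides of a triangle around $p$. Let $abc$ be a counterclockwise triangle, $D=[a,b,c]>0$, and $p$ a point in its interior; the points $a,b,c$ are auxiliary and will not belong to the set. Choose $1<\alpha_1<\dots<\alpha_l$, $1<\beta_1<\dots<\beta_m$, $1<\gamma_1<\dots<\gamma_n$, and put
\[
x_i^0=a+\alpha_i(b-a),\qquad y_j^0=b+\beta_j(c-b),\qquad z_k^0=c+\gamma_k(a-c).
\]
The $x_i^0$ lie on the line $ab$ beyond $b$, the $y_j^0$ on $bc$ beyond $c$, and the $z_k^0$ on $ca$ beyond $a$. To reach general position we bend each chain slightly. For $\varepsilon>0$ let $x_i=x_i^0-\varepsilon\alpha_i^2\nu$, where $\nu$ is the left unit normal of the directed line $ab$, and define $y_j$ and $z_k$ in the same way from $\beta_j,\gamma_k$ and the left unit normals of $bc$ and $ca$. Let $X,Y,Z$ be the three chains and $A(l,m,n)=\{p\}\cup X\cup Y\cup Z$. The construction is invariant under the \emph{rotation} $X\to Y\to Z\to X$, which permutes $(l,m,n)$ cyclically.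

\begin{lemma}\label{lem:signs}
For all sufficiently small $\varepsilon>0$ the following relations hold, together with all relations obtained from them by rotation.
\begin{itemize}
\item[(a)] $[x_i,x_j,x_k]<0$ for $i<j<k$.
\item[(b)] For $i<j$: $[x_i,x_j,w]>0$ if $w\in\{p\}\cup Y$, and $[x_i,x_j,w]<0$ if $w\in Z$.
\item[(c)] $[p,x,y]>0$ for $x\in X$, $y\in Y$.
\item[(d)] $[x,y,z]>0$ for $x\in X$, $y\in Y$, $z\in Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) In coordinates along $ab$ and $\nu$ with origin $a$, we have $x_i=(\lambda\alpha_i,-\varepsilon\alpha_i^2)$ with $\lambda=|b-a|$, so $[x_i,x_j,x_k]=-\varepsilon\lambda(\alpha_j-\alpha_i)(\alpha_k-\alpha_i)(\alpha_k-\alpha_j)<0$.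

Relations (b) and (c) are finitely many strict inequalities between continuous functions of $\varepsilon$, so it suffices to prove them for $\varepsilon=0$. If $u,v,w$ have barycentric coordinates with respect to $a,b,c$ given by the rows of a matrix $M$, then $[u,v,w]=D\det M$, because the bracket is alternating and affine in each argument. The points $x^0,y^0,z^0$ with parameters $\alpha,\beta,\gamma>1$ have coordinates $(1-\alpha,\alpha,0)$, $(0,1-\beta,\beta)$, $(\gamma,0,1-\gamma)$.

(b) We have $[x_i^0,x_j^0,w]=(\alpha_j-\alpha_i)[a,b,w]$, and $[a,b,w]$ is $D$ times the third coordinate of $w$. This coordinate is positive for $p$, equal to $\beta>0$ for $y^0$, and equal to $1-\gamma<0$ for $z^0$.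

(c) The determinants are
\[
[a,x^0,y^0]=\alpha\beta D,\qquad [b,x^0,y^0]=(\alpha-1)\beta D,\qquad [c,x^0,y^0]=(\alpha-1)(\beta-1)D .
\]
All three are positive because $\alpha,\beta>1$, and $[p,x^0,y^0]$ is a convex combination of them.

(d) Expanding the determinant with origin $p$ gives $[x,y,z]=[p,x,y]+[p,y,z]+[p,z,x]$, which is positive by (c) and its rotations.
\end{proof}

Fix such an $\varepsilon$ and write $A=A(l,m,n)$. From now on only the signs (a)--(d) are used; references to them include their rotations. For instance, rotated (b) says that for $i<j$ the points of $\{p\}\cup Z$ lie to the left of the directed line $y_iy_j$ and those of $X$ to its right. The set in Example~\ref{ex:five} has the signs of $A(2,1,1)$. Every triple of points of $A$ occurs in (a)--(d), so $A$ is in general position. By (b),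
\begin{equation}\label{eq:fan}
[p,x_i,x_j]>0\qquad\text{for } i<j,
\end{equation}
so that, seen from $p$, each chain advances counterclockwise.

\begin{lemma}\label{lem:hull}
The convex hull of $A$ is the triangle $x_ly_mz_n$. In particular $p$ is an interior point.
\end{lemma}

\begin{proof}
By rotation it suffices to show that $[x_l,y_m,w]>0$ for every other $w\in A$. For $w=p$ this is (c), and for $w\in Z$ it is (d). For $w=x_i$ with $i<l$, $[x_l,y_m,x_i]=[x_i,x_l,y_m]>0$ by (b). For $w=y_j$ with $j<m$, $[x_l,y_m,y_j]=-[y_j,y_m,x_l]>0$ by rotated (b).
\end{proof}

\begin{figure}[ht]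
\centering
\begin{tikzpicture}[scale=0.85]
\coordinate (p) at (0,0);
\coordinate (x1) at (1.9,-0.8); \coordinate (x2) at (3.0,-0.75); \coordinate (x3) at (4.1,-0.9);
\coordinate (y1) at (-0.257,2.045); \coordinate (y2) at (-0.850,2.973); \coordinate (y3) at (-1.271,4.001);
\coordinate (z1) at (-1.643,-1.245); \coordinate (z2) at (-2.150,-2.223); \coordinate (z3) at (-2.829,-3.101);
\draw (x3)--(y3)--(z3)--cycle;
\draw[very thick] (p)--(x1)--(x2)--(x3) (p)--(y1)--(y2)--(y3) (p)--(z1)--(z2)--(z3);
\draw[dashed] (p)--(x2)--(y1)--(y3)--(x2);
\foreach \v in {p,x1,x2,x3,y1,y2,y3,z1,z2,z3} \fill (\v) circle (2pt);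
\node[left] at (-0.05,0.15) {$p$};
\node[below] at (x1) {$x_1$}; \node[below] at (x2) {$x_2$}; \node[right] at (x3) {$x_3$};
\node[left] at (y1) {$y_1$}; \node[left] at (y2) {$y_2$}; \node[above] at (y3) {$y_3$};
\node[right] at (-1.55,-1.4) {$z_1$}; \node[right] at (z2) {$z_2$}; \node[below] at (z3) {$z_3$};
\node at (0.75,0.5) {$Q_{XY}$}; \node at (-1.25,0.5) {$Q_{YZ}$}; \node at (0,-1.3) {$Q_{ZX}$};
\end{tikzpicture}
\caption{A point set with the orientation signs of $A(3,3,3)$. The three thick paths from $p$ to the hull vertices belong to every triangulation and cut the hull into three polygons. The dashed diagonals triangulate $Q_{XY}$; the triangle on the side $py_1$ has its third vertex at $x_2$.}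
\label{fig:pinwheel}
\end{figure}

\section{Three unavoidable paths}\label{sec:paths}

Exact counting is possible because the triangulations of $A$ split into three independent parts. Let $P_X$ be the polygonal path $p,x_1,\dots,x_l$, and define $P_Y$ and $P_Z$ by rotation (Figure~\ref{fig:pinwheel}).

\begin{lemma}\label{lem:paths}
No segment spanned by $A$ crosses an edge of $P_X$, $P_Y$ or $P_Z$.
\end{lemma}

\begin{proof}
By rotation we consider $P_X$. For each edge we take a segment $uv$ whose endpoints lie on opposite sides of the line of the edge, and show that both endpoints of the edge lie on the same side of the line $uv$.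

\emph{The edge $x_ix_{i+1}$.} By (a) and (b), the points of $Z$ and the points $x_k$ with $k\ne i,i+1$ lie to the right of its line, and the points of $\{p\}\cup Y$ lie to the left. There are four types of segments.
\begin{itemize}
\item $x_kp$: by \eqref{eq:fan}, $[p,x_k,x_r]$ is positive for $r>k$ and negative for $r<k$. The indices $r=i$ and $r=i+1$ lie on the same side of $k$.
\item $x_ky$: by (b), $[x_k,y,x_r]=[x_r,x_k,y]>0$ for $r<k$, and $[x_k,y,x_r]=-[x_k,x_r,y]<0$ for $r>k$. Again $r=i$ and $r=i+1$ give the same sign.
\item $zp$: $[p,z,x_r]>0$ for all $r$, by (c).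
\item $zy$: $[y,z,x_r]>0$ for all $r$, by (d).
\end{itemize}

\emph{The edge $px_1$.} By (c) and \eqref{eq:fan}, the points of $Y$ and the $x_k$ with $k\ge2$ lie to the left of its line, and the points of $Z$ lie to the right. For a segment $zx_k$ we have $[z,x_k,p]=[p,z,x_k]>0$ by (c) and $[z,x_k,x_1]=-[x_1,x_k,z]>0$ by (b). For a segment $yz$ we have $[y,z,p]>0$ by (c) and $[y,z,x_1]>0$ by (d).
\end{proof}

A segment spanned by $A$ that is not an edge of a triangulation $\mathcal T$ crosses an edge of $\mathcal T$: otherwise its relative interior, which contains no point of $A$, would lie inside one triangle of $\mathcal T$ while joining two vertices of that triangle. Hence every triangulation of $A$ contains the three paths.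

The paths do not cross, share only $p$, and end at the three hull vertices. Let $Q_{XY}$ be the simple polygon with boundary $p,x_1,\dots,x_l,y_m,\dots,y_1$, and define $Q_{YZ}$ and $Q_{ZX}$ by rotation. The part of the paths and hull edges that is not on the boundary of $Q_{XY}$ is connected, disjoint from that boundary, and contains the hull vertex $z_n$, so it lies outside $Q_{XY}$. Thus the three polygons are faces of the plane graph formed by the paths and the hull edges. This graph has $l+m+n+1$ vertices and $l+m+n+3$ edges, so by Euler's formula it has no other bounded face. The polygons contain no point of $A$ in their interiors, and a triangulation of $A$ is the same as an independent choice of a triangulation of each polygon.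

The polygons need not be convex, so we must find out which segments are their diagonals. Here the chirality of the pinwheel appears: of the two polygons bordering $P_X$, one receives the segments $px_i$ and the other the chords $x_ix_k$.

\begin{lemma}\label{lem:diagonals}
The diagonals of $Q_{XY}$ are exactly the segments $px_i$ with $i\ge2$, the segments $x_iy_j$ with $(i,j)\ne(l,m)$, and the segments $y_jy_k$ with $k\ge j+2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:paths}, a segment spanned by $A$ that is neither a path edge nor a hull edge has its relative interior in exactly one of the three open polygons. It is a diagonal of that polygon, which has both endpoints as vertices.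

Only $Q_{XY}$ has both $x_i$ and $y_j$ as vertices, so $x_iy_j$ is a diagonal of $Q_{XY}$ unless it is the hull edge $x_ly_m$. The rotated statement holds for the segments $z_kx_i$ and $Q_{ZX}$. A segment joining two vertices of $P_X$ can only be a diagonal of $Q_{XY}$ or of $Q_{ZX}$, and we decide between them using (F1).

\emph{The segment $px_i$, $i\ge2$, is a diagonal of $Q_{XY}$.} Since $l\ge2$, the segment $z_1x_1$ is a diagonal of $Q_{ZX}$, and $p,z_1,x_i,x_1$ occur in this cyclic order on the boundary $p,z_1,\dots,z_n,x_l,\dots,x_1$. If $px_i$ were a diagonal of $Q_{ZX}$, it would cross $z_1x_1$. But $[p,x_i,z_1]=-[p,z_1,x_i]<0$ by (c) and $[p,x_i,x_1]<0$ by \eqref{eq:fan}, so the segments do not cross.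

\emph{The segment $x_ix_k$, $k\ge i+2$, is a diagonal of $Q_{ZX}$.} Since $i+1<l$, the segment $x_{i+1}y_1$ is a diagonal of $Q_{XY}$, and $x_i,x_{i+1},x_k,y_1$ occur in this cyclic order on the boundary of $Q_{XY}$. If $x_ix_k$ were a diagonal of $Q_{XY}$, it would cross $x_{i+1}y_1$. But $[x_i,x_k,x_{i+1}]=-[x_i,x_{i+1},x_k]>0$ by (a) and $[x_i,x_k,y_1]>0$ by (b), so the segments do not cross. This is where the direction of the bending matters.

By rotation, $py_j$ with $j\ge2$ is a diagonal of $Q_{YZ}$, and $y_jy_k$ with $k\ge j+2$ is a diagonal of $Q_{XY}$. All pairs of nonconsecutive vertices of $Q_{XY}$ have now been considered.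
\end{proof}

\section{Counting triangulations and essential edges}\label{sec:count}

By (F1), (F2) and Lemma~\ref{lem:diagonals}, the triangulations of $Q_{XY}$ correspond to the triangulations of a convex $(l+m+1)$-gon, labeled cyclically $p,x_1,\dots,x_l,y_m,\dots,y_1$, that avoid the \emph{forbidden} diagonals $x_ix_k$ $(k\ge i+2)$ and $py_j$ $(j\ge2)$. We classify them by the triangle on the side $py_1$, because this triangle determines all edges at $p$. Removing it leaves a polygon spanned by the two chains, which we count first.

\begin{lemma}\label{lem:F}
For $t,s\ge1$ let $F(t,s)$ be the number of triangulations of a convex polygon labeled cyclically $x_1,\dots,x_t,y_s,\dots,y_1$ that avoid the diagonals $x_ix_k$ $(k\ge i+2)$, with the convention $F(1,1)=1$ for the polygon reduced to a segment. Then $F(t,s)=N(t,s)$.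
\end{lemma}

\begin{proof}
Put $F(0,s)=0$ and let $(t,s)\ne(1,1)$. Consider the third vertex of the triangle on the side $x_1y_1$. It is not $x_k$ with $k\ge3$, since $x_1x_k$ is forbidden. If it is $x_2$, the polygon $x_2,\dots,x_t,y_s,\dots,y_1$ remains, with $F(t-1,s)$ triangulations. If it is $y_j$ with $2\le j\le s$, there remain the polygon $y_1,\dots,y_j$, in which all diagonals are allowed and which has $\mathrm{Cat}_{j-2}$ triangulations, and the polygon $x_1,\dots,x_t,y_s,\dots,y_j$. Therefore
\[
F(t,s)=F(t-1,s)+\sum_{j=2}^{s}\mathrm{Cat}_{j-2}\,F(t,s-j+1).
\]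
Let $\varphi_t=\sum_{s\ge1}F(t,s)\xi^s$. Since $\sum_{j\ge2}\mathrm{Cat}_{j-2}\xi^{j-1}=\xi C$, the recurrence reads $\varphi_1=\xi+\xi C\varphi_1$ and $\varphi_t=\varphi_{t-1}+\xi C\varphi_t$ for $t\ge2$. Dividing $C=1+\xi C^2$ by $C$ gives $1-\xi C=1/C$. Hence $\varphi_1=\xi C$ and $\varphi_t=C\varphi_{t-1}$, so $\varphi_t=\xi C^t$.
\end{proof}

\begin{lemma}\label{lem:Q}
In every triangulation of $Q_{XY}$ the third vertex of the triangle on the side $py_1$ is $x_k$ for some $1\le k\le l$, and the triangles containing $p$ are $px_ix_{i+1}$ $(1\le i<k)$ and $px_ky_1$. Exactly $N(l-k+1,m)$ triangulations have a given $k$. In particular $Q_{XY}$ has $T(l,m)$ triangulations, and $N(l,m)$ of them have $k=1$.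
\end{lemma}

\begin{proof}
The third vertex is not $y_j$ with $j\ge2$, since $py_j$ is forbidden. The triangle $px_ky_1$ leaves two pieces. In the piece $p,x_1,\dots,x_k$ the only allowed diagonals are those at $p$, so its only triangulation is the fan from $p$. The piece $x_k,\dots,x_l,y_m,\dots,y_1$ has $F(l-k+1,m)=N(l-k+1,m)$ triangulations by Lemma~\ref{lem:F}. Summing over $k$ gives $T(l,m)$.
\end{proof}

For a triangulation of $A$ let $k_X$ be the index $k$ of Lemma~\ref{lem:Q} in $Q_{XY}$, and let $k_Y,k_Z$ be the corresponding indices in $Q_{YZ}$ and $Q_{ZX}$. In Figure~\ref{fig:pinwheel}, $k_X=2$.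

\begin{lemma}\label{lem:indices}
The number of essential edges at $p$ equals the number of indices among $k_X,k_Y,k_Z$ that are equal to $1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Q}, the triangles at $p$ are the triangles $puv$ where $u,v$ are consecutive in the cyclic sequence
\[
x_1,\dots,x_{k_X},\ y_1,\dots,y_{k_Y},\ z_1,\dots,z_{k_Z},
\]
and $[p,u,v]>0$ for each of them by \eqref{eq:fan} and (c). Let $u,v,w$ be consecutive. Deleting $pv$ creates the counterclockwise angle $\theta\in(0,2\pi)$ from $u$ to $w$, and $[p,u,w]$ has the sign of $\sin\theta$. So $pv$ is essential if and only if $[p,u,w]<0$. By rotation we may take $v\in X$.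

If $v=x_i$ with $i\ge2$, then $u=x_{i-1}$ and $w$ is $x_{i+1}$ or $y_1$, so $[p,u,w]>0$ by \eqref{eq:fan} or (c), and $pv$ is not essential. If $v=x_1$, then $u=z_{k_Z}$. For $k_X\ge2$ we have $w=x_2$ and $[p,z_{k_Z},x_2]>0$ by (c), so $px_1$ is not essential. For $k_X=1$ we have $w=y_1$ and $[p,z_{k_Z},y_1]=-[p,y_1,z_{k_Z}]<0$ by (c), so $px_1$ is essential.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:count}]
General position and the shape of the hull were shown in Section~\ref{sec:pinwheel}. The three polygons are triangulated independently, so Lemma~\ref{lem:Q} and its rotations give $|\mathcal{PT}_\emptyset(A)|=T(l,m)T(m,n)T(n,l)$. The triangulations with $k_X=1$ number $N(l,m)T(m,n)T(n,l)$, a fraction $q(l,m)$ of the total, and by rotation the fractions with $k_Y=1$ and $k_Z=1$ are $q(m,n)$ and $q(n,l)$. By Lemmas~\ref{lem:essential} and~\ref{lem:indices}, $|\mathcal{PT}_{\{p\}}(A)|$ is the sum of these three numbers of triangulations.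
\end{proof}

\begin{example}
In $A(2,2,2)$ the polygon $Q_{XY}$ is the pentagon $p,x_1,x_2,y_2,y_1$, and only $py_2$ is forbidden. The five triangulations of a convex pentagon are the fans from its vertices, and the fans from $p$ and $y_2$ use $py_2$. The fans from $x_1$ and $y_1$ have $k=1$, and the fan from $x_2$ has $k=2$. So $T(2,2)=3$ and $q(2,2)=\frac23$: these seven points have $27$ triangulations and $54$ pseudo-triangulations pointed only at $p$.
\end{example}

\section{Estimates for $q$}\label{sec:estimates}

For $s=1$ we have $N(\tau,1)=1$. For $s\ge2$, canceling factorials in \eqref{eq:N} gives a product of $s-1$ linear factors in $\tau$,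
\begin{equation}\label{eq:product}
N(\tau,s)=\frac{\tau}{(s-1)!}\prod_{i=s}^{2s-3}(\tau+i),
\end{equation}
where the product is empty for $s=2$. The product telescopes in the quotient of consecutive values:
\begin{equation}\label{eq:quotient}
\frac{N(\tau+1,s)}{N(\tau,s)}=\frac{\tau+1}{\tau}\cdot\frac{2s-2+\tau}{s+\tau}\qquad(s\ge2).
\end{equation}
For fixed $s$, $N(\tau,s)$ grows polynomially in $\tau$, so the last term of $T(t,s)$ is a small part of the sum when $t$ is large.

\begin{lemma}\label{lem:upper}
$q(t,s)\le s/t$ for all $t,s\ge1$.
\end{lemma}

\begin{proof}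
For $s=1$, $q(t,1)=1/t$. Let $s\ge2$ and $1\le\tau\le t$. Since $(\tau+i)/(t+i)\ge\tau/t$ for $i\ge0$, formula \eqref{eq:product} gives $N(\tau,s)/N(t,s)\ge(\tau/t)^{s-1}$. The function $u^{s-1}$ is increasing on $[0,1]$, so
\[
\frac1{q(t,s)}\ \ge\ \sum_{\tau=1}^{t}\Bigl(\frac{\tau}{t}\Bigr)^{s-1}\ \ge\ t\int_0^1u^{s-1}\,du=\frac ts .\qedhere
\]
\end{proof}

We choose $m\gg n\gg l$, which makes $q(m,n)$ and $q(n,l)$ small and leaves $q(l,m)$ with $l\ll m$. The value $l=1$ is useless because $q(1,m)=1$: there is no point $x_2$, and $px_1$ is always essential. The value $l=2$ already suffices.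

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
We bound the three terms in Theorem~\ref{thm:count} for $(l,m,n)=(2,190,19)$. First, $N(1,m)=\mathrm{Cat}_{m-1}$, and $N(2,m)=\mathrm{Cat}_m$ because $\xi C^2=C-1$. With $r=\mathrm{Cat}_m/\mathrm{Cat}_{m-1}=\frac{4m-2}{m+1}<4$ we get $q(2,m)=\frac{r}{r+1}<\frac45$. Second, $q(190,19)\le\frac{19}{190}=\frac1{10}$ by Lemma~\ref{lem:upper}. Third, $N(\tau,2)=\tau$ by \eqref{eq:product}, so $q(19,2)=19/(1+2+\dots+19)=\frac{19}{190}=\frac1{10}$. The ratio is less than $\frac45+\frac1{10}+\frac1{10}=1$.
\end{proof}

To see how far the family goes, we need the behavior of $q(t,s)$ for $s\gg t$ and a lower bound valid for all $t,s$. When $s$ is large, \eqref{eq:quotient} shows that $N(\tau,s)$ roughly doubles with each step in $\tau$, so the last term of $T(t,s)$ is about half of the sum. This is the source of the constant $\frac12$.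

\begin{lemma}\label{lem:lower}
\begin{itemize}
\item[(i)] For fixed $t\ge1$, $\displaystyle\lim_{s\to\infty}q(t,s)=\frac{t\,2^{t-1}}{(t-1)2^t+1}$, and this limit tends to $\frac12$ as $t\to\infty$.
\item[(ii)] For $t,s\ge2$, $\displaystyle q(t,s)>\frac1{2+\mu}$, where $\displaystyle\mu=\frac{t-1}{s-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) As $s\to\infty$, the quotient \eqref{eq:quotient} tends to $2(\tau+1)/\tau$. Multiplying these limits gives $N(\tau,s)/N(1,s)\to\tau2^{\tau-1}$. By induction on $t$, $\sum_{\tau=1}^t\tau2^{\tau-1}=(t-1)2^t+1$, and the formula follows. Dividing numerator and denominator by $t2^t$ gives the limit $\frac12$.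

(ii) We compare $T(t,s)$ with a geometric series. For $\tau\ge2$, \eqref{eq:quotient} gives
\[
r_\tau=\frac{N(\tau-1,s)}{N(\tau,s)}=\frac{\tau-1}{\tau}\cdot\frac{s+\tau-1}{2s+\tau-3}
=\Bigl(1-\frac1\tau\Bigr)\Bigl(1-\frac{s-2}{2s+\tau-3}\Bigr).
\]
Both factors are positive and, since $s\ge2$, nondecreasing in $\tau$, so $r_\tau\le r_t$ for $2\le\tau\le t$. Moreover
\[
1-r_t=\frac{t(2s+t-3)-(t-1)(s+t-1)}{t(2s+t-3)}=\frac{(s-1)(t+1)}{t(2s+t-3)}>0 .
\]
Since $N(t-j,s)/N(t,s)=r_tr_{t-1}\cdots r_{t-j+1}\le r_t^{\,j}$ for $0\le j\le t-1$, we get $1/q(t,s)\le\sum_{j\ge0}r_t^{\,j}=1/(1-r_t)$. Hence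
\[
q(t,s)\ \ge\ \frac{(s-1)(t+1)}{t(2s+t-3)}\ >\ \frac{s-1}{2(s-1)+(t-1)}=\frac1{2+\mu}.\qedhere
\]
\end{proof}

For $t=2$ the limit in (i) is $\frac45$, the bound used in the proof of Theorem~\ref{thm:counter}.

\begin{proof}[Proof of Theorem~\ref{thm:inf}]
Write $\rho=q(l,m)+q(m,n)+q(n,l)$ for the ratio given by Theorem~\ref{thm:count}.

\emph{The infimum is at most $\frac12$.} Let $\delta>0$. The parameters are chosen in the order $l,n,m$. By Lemma~\ref{lem:lower}(i), choose $l$ with $\lim_{s\to\infty}q(l,s)<\frac12+\delta$. Choose $n\ge l/\delta$, so that $q(n,l)\le\delta$ by Lemma~\ref{lem:upper}. Choose $m\ge n/\delta$ so large that $q(l,m)<\frac12+2\delta$; then also $q(m,n)\le\delta$. Thus $\rho<\frac12+4\delta$.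

\emph{Always $\rho>\frac12$.} If one of $l,m,n$ equals $1$, one summand has the form $q(1,s)=1$. Otherwise apply Lemma~\ref{lem:lower}(ii) to the pairs $(l,m)$, $(m,n)$, $(n,l)$. The three values
\[
\mu_1=\frac{l-1}{m-1},\qquad \mu_2=\frac{m-1}{n-1},\qquad \mu_3=\frac{n-1}{l-1}
\]
are positive with $\mu_1\mu_2\mu_3=1$; this is the quantitative form of the cyclic obstruction described in Section~\ref{sec:essential}. Let $e_1=\mu_1+\mu_2+\mu_3$ and $e_2=\mu_1\mu_2+\mu_1\mu_3+\mu_2\mu_3$. Then $\prod_i(2+\mu_i)=8+4e_1+2e_2+1$ and $\sum_{i<j}(2+\mu_i)(2+\mu_j)=12+4e_1+e_2$, so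
\[
\rho>\sum_{i=1}^3\frac1{2+\mu_i}=\frac{12+4e_1+e_2}{9+4e_1+2e_2}>\frac12 ,
\]
because $24+8e_1+2e_2>9+4e_1+2e_2$. So the infimum equals $\frac12$ and is not attained.

If $\kappa>\frac12$, some member of the family has $\rho<\kappa$, and it violates $|\mathcal{PT}_W(A)|\ge\kappa|\mathcal{PT}_{W\setminus\{p\}}(A)|$ for $W=\{p\}$. Finally, $A(1,1,1)$ has $\rho=3q(1,1)=3$, which is equality in \eqref{eq:three} for $W=\{p\}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AOSS}
Oswin Aichholzer, David Orden, Francisco Santos, Bettina Speckmann,
\emph{On the Number of Pseudo-Triangulations of Certain Point Sets},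
arXiv:math/0601747 (2006).

\bibitem{GKP}
Graham, Knuth, Patashnik,
\emph{Concrete Mathematics}.

\end{thebibliography}
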